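\title{Supports and projectivity for quasi-reductive supergroups}


\begin{abstract}
Let $G$ be an algebraic supergroup in characteristic zero whose even part is reductive. Every odd element $x$ of its Lie superalgebra acts on a representation $M$ by an odd operator, and the support of $M$ is the set of those $x$ for which this operator has an indecomposable summand of nonzero superdimension. A nonzero projective representation has the smallest possible support, the set of neat elements. We prove the converse, conjectured by Entova-Aizenbud and Serganova: a representation whose support is the set of neat elements is projective. It suffices to test the nonzero $x$ with $[x,x]$ in the Lie algebra of a fixed maximal torus. The proof is a vanishing theorem for relative cohomology, obtained by localizing an explicit complex on the coordinate charts of the odd part.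
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Throughout, $\Bbbk$ is an algebraically closed field of characteristic zero, $G$ is an algebraic supergroup over $\Bbbk$ with even part $G_{\bar0}$ and Lie superalgebra $\mathfrak g=\mathfrak g_{\bar0}\oplus\mathfrak g_{\bar1}$, and $\operatorname{Rep}(G)$ is the category of its finite-dimensional representations. We use the standard description by Harish-Chandra pairs: an object of $\operatorname{Rep}(G)$ is a finite-dimensional superspace $M$ with a rational even action of $G_{\bar0}$ and an action $\rho$ of $\mathfrak g$, such that $\rho|_{\mathfrak g_{\bar0}}$ is the differential of the $G_{\bar0}$-action and $g\rho(y)g^{-1}=\rho(\operatorname{Ad}(g)y)$; morphisms are the even linear maps commuting with both actions. The supergroup $G$ is \emph{quasi-reductive} if $G_{\bar0}$ is reductive, possibly disconnected. For $x\in\mathfrak g_{\bar1}$ put $x^2=\frac12[x,x]\in\mathfrak g_{\bar0}$. Then $\rho(x)^2=\rho(x^2)$, and $[x^2,x]=0$ by the Jacobi identity.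

For quasi-reductive $G$ the even group has only split extensions, so every failure of complete reducibility comes from $\mathfrak g_{\bar1}$. It is natural to ask whether such a failure can be seen on one odd element at a time. Let $\operatorname{Rep}(\mathbb M)$ be the category of finite-dimensional supermodules over the free associative superalgebra $\Bbbk\langle\xi\rangle$ on one odd generator; these are superspaces with an arbitrary odd operator $\xi$, and they are the representations of a pro-algebraic supergroup $\mathbb M$. Each $x\in\mathfrak g_{\bar1}$ gives a restriction functor $R_x\colon\operatorname{Rep}(G)\to\operatorname{Rep}(\mathbb M)$, with $\xi$ acting as $x$. Let $\Phi_x$ be the composition of $R_x$ with the semisimplification of $\operatorname{Rep}(\mathbb M)$, the quotient by negligible morphisms; in \cite{EAS} it is regarded as a symmetric monoidal functor to $\operatorname{Rep}(OSp(1|2))$. Concretely, $\Phi_x(M)$ can be identified with the sum of the indecomposable summands of $R_x(M)$ of nonzero superdimension. The only property of $\Phi_x$ that we use is the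 following one:
\[
\Phi_x(M)=0\iff\text{every indecomposable summand of $R_x(M)$ has superdimension $0$.}
\]
The \emph{support} of $M$ is $\operatorname{supp}(M)=\{x\in\mathfrak g_{\bar1}:\Phi_x(M)\neq0\}$. An element $x\in\mathfrak g_{\bar1}$ is \emph{nilpotent} if $[x,x]$ is a nilpotent element of $\mathfrak g_{\bar0}$, equivalently if $x$ acts nilpotently in every representation of $G$. It is \emph{neat} if it is nilpotent and, for every $M\in\operatorname{Rep}(G)$, every indecomposable summand of $R_x(M)$ has nonzero superdimension. The set of neat elements is $\mathfrak g_{\mathrm{neat}}$; it contains $0$. Two facts are known for any algebraic supergroup $G$.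
\begin{itemize}
\item[(A)] The intersection of the sets $\operatorname{supp}(M)$ over all $M\neq0$ is $\mathfrak g_{\mathrm{neat}}$.
\item[(B)] If $P\neq0$ is projective, then $\operatorname{supp}(P)=\mathfrak g_{\mathrm{neat}}$.
\end{itemize}
So nonzero projective modules have the smallest support that a nonzero module can have. The converse of (B) is conjectured in \cite{EAS}:
\begin{quote}
\emph{if $G$ is quasi-reductive, $M\in\operatorname{Rep}(G)$ and $\operatorname{supp}(M)=\mathfrak g_{\mathrm{neat}}$, then $M$ is projective.}
\end{quote}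

The simplest case suggests that this should hold. Let $G_{\bar0}$ be trivial and $\mathfrak g=\Bbbk x$ with $[x,x]=0$. A representation is a supermodule over $\Bbbk[x]/(x^2)$, a sum of Jordan blocks of sizes $1$ and $2$. A block of size $2$ is free, hence projective, and has superdimension $0$. A block of size $1$ has superdimension $\pm1$ and is not projective, being a nonsplit quotient of a block of size $2$. Here $\mathfrak g_{\mathrm{neat}}=\{0\}$, and a nonzero $M$ has support $\{0\}$ exactly when all its blocks have size $2$. Some hypothesis on $G_{\bar0}$ is needed: for the purely even group $\mathbb G_a$ every nonzero module has support $\{0\}=\mathfrak g_{\mathrm{neat}}$, while the trivial module is a nonsplit quotient of the unipotent Jordan block of size $2$.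

From now on $G$ is quasi-reductive. Fix a maximal torus $T\subset G_{\bar0}^\circ$, and put $\mathfrak t=\operatorname{Lie}T$, $r=\dim\mathfrak g_{\bar0}/\mathfrak t$ and $n=\dim\mathfrak g_{\bar1}$. The conjecture is the implication (2)$\Rightarrow$(1) of our first theorem.

\begin{theorem}\label{thm:main}
Let $G$ be quasi-reductive and $M\in\operatorname{Rep}(G)$. The following are equivalent:
\begin{enumerate}
\item[(1)] $M$ is projective;
\item[(2)] $M=0$ or $\operatorname{supp}(M)=\mathfrak g_{\mathrm{neat}}$;
\item[(3)] $\operatorname{supp}(M)\subseteq\mathfrak g_{\mathrm{neat}}$;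
\item[(4)] $\Phi_x(M)=0$ for every $0\neq x\in\mathfrak g_{\bar1}$ with $[x,x]$ semisimple;
\item[(5)] $\Phi_x(M)=0$ for every $0\neq x\in\mathfrak g_{\bar1}$ with $[x,x]\in\mathfrak t$.
\end{enumerate}
In particular, if $\operatorname{supp}(M)=\mathfrak g_{\mathrm{neat}}$, then $M$ is projective.
\end{theorem}

Fact (B) enters only in (1)$\Rightarrow$(2), and (A) is not used; the chain (2)$\Rightarrow\dots\Rightarrow$(5)$\Rightarrow$(1) is proved in full below. Its core is a vanishing theorem. Let $T_x$ be the stabilizer of $x$ in $T$. The cohomology groups $H^\bullet(\mathfrak g,\mathfrak g_{\bar0};N)$ and $H^\bullet(\mathfrak g,\mathfrak t;N)$ are, by definition, those of the explicit complexes of Sections~\ref{sec:ext} and~\ref{sec:complex}.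

\begin{theorem}\label{thm:vanishing}
Let $N\in\operatorname{Rep}(G)$ be such that for each $0\neq x\in\mathfrak g_{\bar1}$ with $[x,x]\in\mathfrak t$ the following holds:
\begin{itemize}
\item[$(*)_x$] there is an odd operator $h$ on $N$, commuting with $T_x$, with $xh+hx=1_N$.
\end{itemize}
Then $H^i(\mathfrak g,\mathfrak t;N)=0$ for $i>r$, and $H^i(\mathfrak g,\mathfrak g_{\bar0};N)=0$ for $i>0$.
\end{theorem}

Sections~\ref{sec:blocks} and~\ref{sec:ext} deduce Theorem~\ref{thm:main} from Theorem~\ref{thm:vanishing}. Section~\ref{sec:model} proves Theorem~\ref{thm:vanishing} when $G_{\bar0}$ is trivial, where the idea is already visible, and Sections~\ref{sec:complex}--\ref{sec:transfer} prove it in general.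

\section{Jordan blocks and contractions}\label{sec:blocks}

\subsection*{Standard facts}
We shall use the following textbook facts. A rational module is a union of finite-dimensional algebraic representations.
\begin{itemize}
\item[(S1)] Rational $G_{\bar0}$-modules and rational $G_{\bar0}^\circ$-modules are completely reducible. In a rational $G_{\bar0}^\circ$-module, the $G_{\bar0}^\circ$-submodules and invariants coincide with the $\mathfrak g_{\bar0}$-submodules and invariants. Semisimple elements of $\mathfrak g_{\bar0}$, among them those of $\mathfrak t$, act diagonalizably.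
\item[(S2)] A rational module over a closed subgroup $T'\subseteq T$ is the direct sum of its weight spaces. Hence taking $T$-invariants, that is, the weight-zero component $v\mapsto v^0$, is exact. If $Y$ is a group of characters of $T$ and $T'=\bigcap_{\mu\in Y}\ker\mu$, then $\operatorname{Lie}T'=\bigcap_{\mu\in Y}\ker d\mu$, and the characters of $T$ trivial on $T'$ are exactly those in $Y$. Both claims use characteristic zero.
\item[(S3)] A nonempty closed $T$-stable subset of an affine $T$-variety contains a closed orbit, namely any orbit of minimal dimension.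
\item[(S4)] The algebra $\mathfrak g_{\bar0}$ is the sum of $\mathfrak t$ and one-dimensional root spaces $\Bbbk e_\beta$. Roots come in pairs $\pm\beta$, so $r$ is even, and $[e_\beta,e_{-\beta}]$ is a nonzero element of $\mathfrak t$.
\item[(S5)] (PBW) If $x_1,\dots,x_n$ is a basis of $\mathfrak g_{\bar1}$, the products $x_{j_1}\cdots x_{j_k}$ with $j_1<\dots<j_k$ form a basis of $U(\mathfrak g)$ as a right $U(\mathfrak g_{\bar0})$-module.
\end{itemize}

\subsection*{What the support measures}

\begin{lemma}\label{lem:blocks}
Let $\xi$ be an odd operator on a finite-dimensional superspace $M$. Then $M$ is a direct sum of graded $\xi$-stable subspaces, one on which $\xi$ is invertible, and nilpotent blocks $\langle v,\xi v,\dots,\xi^{k-1}v\rangle$ with $v$ homogeneous and $\xi^kv=0$. Consequently $x\in\operatorname{supp}(M)$ if and only if $x$ has a Jordan block of odd size with eigenvalue $0$ on $M$.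
\end{lemma}

\begin{proof}
For large $p$ we have $M=\ker\xi^p\oplus\operatorname{im}\xi^p$, both summands are graded, and $\xi$ is invertible on the second. So let $\xi$ be nilpotent, with $\xi^k=0\neq\xi^{k-1}$. Choose a homogeneous $v$ and a homogeneous functional $f$ with $f(\xi^{k-1}v)=1$. The subspace $M'=\{w:f(\xi^iw)=0\text{ for all }i\}$ is $\xi$-stable and graded, and has codimension at most $k$. It meets the block generated by $v$ trivially: if $w=\sum_{i\ge i_0}a_i\xi^iv$ with $a_{i_0}\ne0$, then $f(\xi^{k-1-i_0}w)=a_{i_0}$. So $M'$ is a complement, and we use induction.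

A block is indecomposable because $\ker\xi$ is a line in it. Its basis vectors alternate in parity, so its superdimension is $0$ for even size and $\pm1$ for odd size. If $\xi$ is invertible it exchanges the even and odd parts, and the superdimension is $0$. The last claim follows from the uniqueness of the Jordan form.
\end{proof}

Thus $x$ is neat when it is nilpotent and has only blocks of odd size in all representations. An element whose square is semisimple cannot behave in this way.

\begin{lemma}\label{lem:notneat}
If $0\neq x\in\mathfrak g_{\bar1}$ and $[x,x]$ is semisimple, then $x\notin\mathfrak g_{\mathrm{neat}}$.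
\end{lemma}

\begin{proof}
Let $P=U(\mathfrak g)\otimes_{U(\mathfrak g_{\bar0})}\Bbbk$, with $G_{\bar0}$ acting through the adjoint action on $U(\mathfrak g)$. The differential of this action sends $a\otimes1$ to $(ua-au)\otimes1=ua\otimes1$ for $u\in\mathfrak g_{\bar0}$, and $\dim P=2^n$ by (S5), so $P\in\operatorname{Rep}(G)$. Suppose that $x$ is neat. Then $x^2$ acts on $P$ both nilpotently and diagonalizably, hence as $0$, while $x(1\otimes1)=x\otimes1\neq0$ by (S5). So $x$ has a nilpotent block of size $2$ on $P$, an indecomposable summand of superdimension $0$. This contradicts neatness.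
\end{proof}

\subsection*{From vanishing of $\Phi_x$ to a contraction}
The condition $\Phi_x(M)=0$ concerns a decomposition of $M$ and is awkward to move around. Condition $(*)_x$ is an equation, and it passes at once to the spaces $\operatorname{Hom}_\Bbbk(M,L)$ that govern extensions. Recall that $x\cdot\varphi=x\varphi-(-1)^{|\varphi|}\varphi x$ for homogeneous $\varphi\in\operatorname{Hom}_\Bbbk(M,L)$ of parity $|\varphi|$.

\begin{lemma}\label{lem:contraction}
Let $0\neq x\in\mathfrak g_{\bar1}$ with $[x,x]\in\mathfrak t$ and $\Phi_x(M)=0$. Then $(*)_x$ holds for $M$, and for $N=\operatorname{Hom}_\Bbbk(M,L)$ for every $L\in\operatorname{Rep}(G)$.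
\end{lemma}

\begin{proof}
The group $T_x$ is the common kernel of the $T$-weights that occur in $x$, so $\operatorname{Lie}T_x=\{u\in\mathfrak t:[u,x]=0\}$ by (S2). Since $x^2\in\mathfrak t$ and $[x^2,x]=0$, we get $x^2\in\operatorname{Lie}T_x$. Write $M=\bigoplus_\chi M_\chi$ over the characters of $T_x$. Each $M_\chi$ is graded and $x$-stable, because $x$ commutes with $T_x$, and $x^2$ acts on it by the scalar $c_\chi=d\chi(x^2)$. If $c_\chi\neq0$, put $h=x/(2c_\chi)$ on $M_\chi$; then $xh+hx=x^2/c_\chi=1$. If $c_\chi=0$, then $M_\chi$ is a sum of nilpotent blocks of sizes $1$ and $2$, and size $1$ does not occur because $\Phi_x(M)=0$. On a block $\langle v,xv\rangle$ put $hv=0$ and $h(xv)=v$; then $(xh+hx)v=v$ and $(xh+hx)xv=xv$. The resulting odd operator $h$ preserves each $M_\chi$, so it commutes with $T_x$.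

On $N$ put $h_N\varphi=(-1)^{|\varphi|}\varphi h$. This operator is odd, and it commutes with $T_x$ because $h$ does. Since $h_N\varphi$ and $x\cdot\varphi$ have parity $|\varphi|+1$,
\[
x\cdot(h_N\varphi)=(-1)^{|\varphi|}x\varphi h+\varphi hx,\qquad
h_N(x\cdot\varphi)=-(-1)^{|\varphi|}x\varphi h+\varphi xh ,
\]
and the sum is $\varphi(hx+xh)=\varphi$.
\end{proof}

\begin{example}\label{ex:q1}
Elements with $[x,x]=0$ do not suffice in (4). Let $G_{\bar0}=\mathbb G_m$ with Lie algebra $\Bbbk u$, acting trivially on $\mathfrak g_{\bar1}=\Bbbk x$, and let $x^2=u$. No nonzero odd element has square zero. Yet the trivial module is not projective: it is a nonsplit quotient of $\langle v,xv\rangle$ with trivial $\mathbb G_m$-action and $x(xv)=0$.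
\end{example}

\begin{example}\label{ex:osp}
Condition (4) can be vacuous. Let $V$ be a plane with a symplectic form $\langle\,,\rangle$, let $G_{\bar0}=SL(V)$, $\mathfrak g_{\bar1}=V$, and $[v,w]=\langle v,-\rangle w+\langle w,-\rangle v\in\mathfrak{sl}(V)$; this is $OSp(1|2)$. For $x\neq0$ the operator $[x,x]=2\langle x,-\rangle x$ is nonzero with square zero, so it is not semisimple. By Theorem~\ref{thm:main}, every representation is projective.
\end{example}

\section{Extensions, and the proof of Theorem~\ref{thm:main}}\label{sec:ext}

An extension of $G$-modules splits over $G_{\bar0}$, and the failure of such a splitting to commute with $\mathfrak g_{\bar1}$ is an equivariant linear map on $\mathfrak g_{\bar1}$. This leads to the following complex. Let $A=\Bbbk[\mathfrak g_{\bar1}]$ be the ordinary polynomial algebra of the vector space $\mathfrak g_{\bar1}$, graded by degree. For $N\in\operatorname{Rep}(G)$ view elements of $A\otimes N$ as polynomial maps $F\colon\mathfrak g_{\bar1}\to N$. The group $G_{\bar0}$ acts by $(gF)(y)=gF(g^{-1}y)$, so $F$ is $\mathfrak g_{\bar0}$-invariant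 if and only if $dF_y([u,y])=uF(y)$ for all $u\in\mathfrak g_{\bar0}$ and $y\in\mathfrak g_{\bar1}$. Put
\[
C^i(\mathfrak g,\mathfrak g_{\bar0};N)=(A_i\otimes N)^{\mathfrak g_{\bar0}},\qquad(\mathbf xF)(y)=y\cdot F(y).
\]
The operator $\mathbf x$ preserves invariants, since $d(\mathbf xF)_y([u,y])=[u,y]F(y)+yuF(y)=uyF(y)$. On invariants it has square zero, since $(\mathbf x^2F)(y)=y^2F(y)=dF_y([y^2,y])=0$. The cohomology of this complex is $H^\bullet(\mathfrak g,\mathfrak g_{\bar0};N)$.

\begin{lemma}\label{lem:split}
If $H^1(\mathfrak g,\mathfrak g_{\bar0};\operatorname{Hom}_\Bbbk(M,L))=0$, then every exact sequence $0\to L\to E\to M\to0$ in $\operatorname{Rep}(G)$ splits.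
\end{lemma}

\begin{proof}
Put $N=\operatorname{Hom}_\Bbbk(M,L)$. By (S1), applied to the even and odd parts, there is an even $G_{\bar0}$-equivariant linear section $s\colon M\to E$. For $y\in\mathfrak g_{\bar1}$ let $\varphi(y)=ys-sy$. Its composition with $E\to M$ is $y-y=0$, so $\varphi(y)\in N_{\bar1}$. The map $\varphi$ is linear and $G_{\bar0}$-equivariant, so $\varphi\in C^1(\mathfrak g,\mathfrak g_{\bar0};N)$. As $\varphi(y)$ is odd,
\[
(\mathbf x\varphi)(y)=y(ys-sy)+(ys-sy)y=y^2s-sy^2=0 ,
\]
because $y^2\in\mathfrak g_{\bar0}$ and $s$ commutes with $\mathfrak g_{\bar0}$. Hence there is $\psi\in C^0=N^{\mathfrak g_{\bar0}}$ with $y\cdot\psi=\varphi(y)$ for all $y$. Comparing odd parts in this equation, we may replace $\psi$ by its even part. For $g\in G_{\bar0}$ we have $y\cdot(g\psi)=g\bigl((g^{-1}y)\cdot\psi\bigr)=g\varphi(g^{-1}y)=\varphi(y)$, so we may average $\psi$ over the finite group $G_{\bar0}/G_{\bar0}^\circ$, which acts on $N^{\mathfrak g_{\bar0}}=N^{G_{\bar0}^\circ}$. Now $\psi$ is even and $G_{\bar0}$-equivariant, and $s'=s-\psi$ is an even $G_{\bar0}$-equivariant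 section with $ys'-s'y=\varphi(y)-y\cdot\psi=0$. So $s'$ is a morphism in $\operatorname{Rep}(G)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Theorem~\ref{thm:vanishing}]
(1)$\Rightarrow$(2) is fact (B). (2)$\Rightarrow$(3) holds because $\operatorname{supp}(0)=\emptyset$. (3)$\Rightarrow$(4): an element $x$ as in (4) is not neat by Lemma~\ref{lem:notneat}, so it is not in $\operatorname{supp}(M)$. (4)$\Rightarrow$(5) holds because elements of $\mathfrak t$ are semisimple. (5)$\Rightarrow$(1): by Lemma~\ref{lem:contraction}, each $N=\operatorname{Hom}_\Bbbk(M,L)$ satisfies the hypothesis of Theorem~\ref{thm:vanishing}, so by Lemma~\ref{lem:split} every epimorphism onto $M$ splits. Given an epimorphism $E'\to E''$ and a map $M\to E''$, a splitting of the projection $E'\times_{E''}M\to M$ gives a lift $M\to E'$. So $M$ is projective.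
\end{proof}

\section{The case of trivial even part}\label{sec:model}

Let $G_{\bar0}$ be trivial. Then $[\mathfrak g_{\bar1},\mathfrak g_{\bar1}]=0$ and $r=0$, and the complex is $A\otimes N$ with the $A$-linear differential $\mathbf x=\sum_jz_jx_j$, where $x_j$ is a basis of $\mathfrak g_{\bar1}$ with coordinates $z_j$. The hypothesis gives an odd $h$ with $xh+hx=1$ for each single point $x\neq0$, with no control on how $h$ depends on $x$. We must deduce that there is no cohomology in positive degree.

For $n=1$ the differential is $zx$. A contraction for $zx$ is $z^{-1}h$, which exists only after inverting $z$. So tensor the exact sequence $0\to\Bbbk[z]\to\Bbbk[z,z^{-1}]\to\Bbbk[z,z^{-1}]/\Bbbk[z]\to0$ with $N$. The middle complex is acyclic, so $H^i$ of the left complex is $H^{i-1}$ of the right one. The right complex lives in degrees $\le-1$, so $H^i=0$ for $i>0$.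

For $n=2$ all points $x\ne0$ matter. Let $N=\langle v,w\rangle$ with $x_1v=x_2v=w$ and $x_1w=x_2w=0$. Both $x_1$ and $x_2$ have contractions, but $x_1-x_2$ acts as $0$. Here $\mathbf x(fv+gw)=(z_1+z_2)fw$, and the cohomology is $\bigl(A/(z_1+z_2)\bigr)w$, an $A$-module concentrated on the line of bad points. This suggests the general mechanism: the contraction at $x$ produces a function that is nonzero at $x$ and kills the cohomology.

\subsection*{Acyclicity on a chart}
Let $R=A[z_j^{-1}]$, let $W$ be any $R$-module, and let $\mathfrak a\subseteq R$ be the annihilator of $H(W\otimes N,\mathbf x)$. Let $x$ be a point with $z_j(x)\neq0$ and $h$ its contraction. The matrix $\Xi=\mathbf xh+h\mathbf x\in R\otimes\operatorname{End}(N)$ satisfies $\Xi(x)=1$, and it acts on cohomology as $0$, being null-homotopic. By the Cayley--Hamilton theorem, $\det\Xi$ is a combination of positive powers of $\Xi$ with coefficients in $R$, so $\det\Xi\in\mathfrak a$, and $(\det\Xi)(x)=1$. Thus $\mathfrak a$ has no zero on the chart $\{z_j\neq0\}$. By the Nullstellensatz $1\in\mathfrak a$, and $W\otimes N$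 is acyclic.

\subsection*{Passing from chart to chart}
We invert one variable at a time. The modules defined now are used again in the general case. Let $A^\pm=\Bbbk[z_1^{\pm1},\dots,z_n^{\pm1}]$ and $A_I=A[z_i^{-1}:i\in I]\subseteq A^\pm$ for $I\subseteq\{1,\dots,n\}$. With $[j]=\{1,\dots,j\}$, put $E_0=A$ and, for $1\le j\le n$,
\begin{equation}\label{eq:EW}
W_j=A_{[j]}\Big/\sum_{i<j}A_{[j]\setminus\{i\}},\qquad E_j=A_{[j]}\Big/\sum_{i\le j}A_{[j]\setminus\{i\}} .
\end{equation}
A basis of $E_j$ is given by the monomials $z_1^{m_1}\cdots z_n^{m_n}$ with $m_i\le-1$ for $i\le j$ and $m_i\ge0$ for $i>j$. A basis of $W_j$ is given by those with $m_i\le-1$ for $i<j$, $m_j$ arbitrary, and $m_i\ge0$ for $i>j$. Sorting by the sign of $m_j$ shows that the inclusion $A_{[j-1]}\subseteq A_{[j]}$ and the identity of $A_{[j]}$ induce an exact sequence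
\begin{equation}\label{eq:ses}
0\to E_{j-1}\to W_j\to E_j\to0 .
\end{equation}
Every set $[j]\setminus\{i\}$ with $i<j$ contains $j$, so $W_j$ is a module over $A[z_j^{-1}]$, and $W_j\otimes N$ is acyclic. Therefore $H^i(A\otimes N)\cong H^{i-1}(E_1\otimes N)\cong\dots\cong H^{i-n}(E_n\otimes N)$. All monomials in $E_n$ have degree $\le-n$, so this group vanishes for $i>0$. This proves Theorem~\ref{thm:vanishing} for trivial $G_{\bar0}$.

\subsection*{What changes in general}
The complex $C(\mathfrak g,\mathfrak g_{\bar0};N)$ consists of $\mathfrak g_{\bar0}$-invariants, and the argument needs \eqref{eq:ses} to stay exact on invariants. The algebra $\mathfrak g_{\bar0}$ acts on $A^\pm$ by derivations, but not locally finitely: in Example~\ref{ex:osp} the powers of $z_1\,\partial/\partial z_2$ applied to $z_2^{-1}$ span an infinite-dimensional space. So (S1) is not available. The torus $T$, on the other hand, preserves the charts if $x_j$ is a weight basis. We therefore work relative to $\mathfrak t$. The price is an exterior factor $\Lambda(\mathfrak g_{\bar0}/\mathfrak t)^*$, which moves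 the bound from $0$ to $r$ and has to be removed at the end. The gain is that one component of the new differential is a Koszul differential, which discards all points $x$ with $x^2\notin\mathfrak t$, where we have no hypothesis.

\section{The complex relative to the torus}\label{sec:complex}

\subsection*{The differential}
Let $u_1,\dots,u_\ell$ be a basis of $\mathfrak t$ and $u_{\ell+1},\dots,u_{\ell+r}$ the root vectors, let $\gamma_i$ be the weight of $u_i$, and write $[u_i,u_k]=\sum_lc_{ik}^lu_l$. Let $\theta_i$ be the dual basis of $\mathfrak g_{\bar0}^*$, and $\partial_i$ the odd derivation of $\Lambda(\mathfrak g_{\bar0}^*)$ with $\partial_i\theta_k=\delta_{ik}$. Let $x_1,\dots,x_n$ be a basis of $\mathfrak g_{\bar1}$ of $T$-weights $\mu_1,\dots,\mu_n$, with coordinates $z_j$. Define quadratic forms $q_l\in A$ by $y^2=\sum_lq_l(y)u_l$. Then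
\[
\{y\in\mathfrak g_{\bar1}:[y,y]\in\mathfrak t\}=\{q_l=0\text{ for all }l>\ell\}.
\]
Let $v_i$ be the derivation of $A$ by which $u_i$ acts, $(v_if)(y)=-df_y([u_i,y])$. It extends uniquely to a degree-preserving derivation of $A^\pm$, and $[v_i,v_k]=\sum_lc_{ik}^lv_l$. The torus acts on $A^\pm$ with the monomials as weight vectors, and the differential of this action is given by $v_1,\dots,v_\ell$. The elements $\theta_l$ and $q_l$ have weight $-\gamma_l$, and $z_j$ has weight $-\mu_j$.

Consider $\Omega=\Lambda(\mathfrak g_{\bar0}^*)\otimes A^\pm\otimes N$, bigraded by the degree $a\in\mathbb Z$ in $A^\pm$ and the degree $b$ in $\Lambda$. An element $B\in A^\pm\otimes\operatorname{End}(N)_{\bar1}$ acts by $B(\alpha\otimes w)=(-1)^b\alpha\otimes Bw$ for $\alpha\in\Lambda^b$, so that it anticommutes with all $\theta_i$ and $\partial_i$; elements of $A^\pm\otimes\operatorname{End}(N)_{\bar0}$ act without sign. Put $L_i=v_i+\rho(u_i)$ on $A^\pm\otimes N$, so that $[L_i,L_k]=\sum_lc_{ik}^lL_l$, and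
\[
D=D_0+\mathbf x-\iota,\qquad D_0=\sum_i\theta_iL_i-\tfrac12\sum_{i,k,l}c_{ik}^l\theta_i\theta_k\partial_l,\qquad\mathbf x=\sum_jz_jx_j,\qquad\iota=\sum_lq_l\partial_l .
\]
The three terms record the three parts of the structure. The operator $D_0$ is the Chevalley--Eilenberg differential of the Lie algebra $\mathfrak g_{\bar0}$ with coefficients in the module $A^\pm\otimes N$, so $D_0^2=0$. The operator $\mathbf x$ is the action of $\mathfrak g_{\bar1}$ on $N$, and $\iota$ is dual to the bracket $\mathfrak g_{\bar1}\times\mathfrak g_{\bar1}\to\mathfrak g_{\bar0}$. They shift $(a,b)$ by $(0,1)$, $(1,0)$ and $(2,-1)$, so $D$ raises $a+b$ by $1$. Each summand in these formulas has weight zero, so $D_0,\mathbf x,\iota$ commute with $T$. Write $\{X,Y\}=XY+YX$.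

\begin{lemma}\label{lem:D2}
We have $D^2=0$, and $\{D,\partial_l\}=\{D_0,\partial_l\}=\mathcal L_l$, where $\mathcal L_l=L_l-\sum_{k,m}c_{lk}^m\theta_k\partial_m$ is the action of $u_l$ on $\Omega$.
\end{lemma}

\begin{proof}
The operators $\mathbf x$ and $\iota$ anticommute with $\partial_l$, so $\{D,\partial_l\}=\{D_0,\partial_l\}$. We have $\{\theta_iL_i,\partial_l\}=\delta_{il}L_i$ and $\{\theta_i\theta_k\partial_m,\partial_l\}=(\delta_{li}\theta_k-\delta_{lk}\theta_i)\partial_m$. Summing the latter against $-\frac12c_{ik}^m$ and using $c_{il}^m=-c_{li}^m$ gives $-\sum c_{lk}^m\theta_k\partial_m$. This is the coadjoint action $\theta_m\mapsto-\sum_kc_{lk}^m\theta_k$ of $u_l$, extended as a derivation of $\Lambda(\mathfrak g_{\bar0}^*)$.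

Now expand $D^2$. We have $\iota^2=0$ and $\{\mathbf x,\iota\}=0$, because the $\partial_l$ anticommute with each other and with $\mathbf x$, and the $q_l$ commute with all of these. Next,
\begin{equation}\label{eq:Lx}
[L_i,\mathbf x]=\sum_jv_i(z_j)x_j+\sum_jz_j[u_i,x_j]=0 ,
\end{equation}
since at a point $y$ the two sums equal $-[u_i,y]$ and $[u_i,y]$. Hence $\{\theta_iL_i,\mathbf x\}=\theta_i[L_i,\mathbf x]=0$, and $\mathbf x$ anticommutes with $\theta_i\theta_k\partial_l$; so $\{D_0,\mathbf x\}=0$. Also $\mathbf x^2=\frac12\sum z_jz_k\rho([x_j,x_k])=\sum_lq_l\rho(u_l)$. Thus $D^2=\sum_lq_l\rho(u_l)-\{D_0,\iota\}$.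

Differentiating $y\mapsto y^2$ in the direction $[u_i,y]$ gives $[[u_i,y],y]=[u_i,y^2]$, that is, $v_i(q_l)=-\sum_kq_kc_{ik}^l$. Since $D_0q_l-q_lD_0=\sum_i\theta_iv_i(q_l)$ as operators,
\[
\{D_0,\iota\}=\sum_lq_l\mathcal L_l+\sum_{i,l}\theta_iv_i(q_l)\partial_l
=\sum_lq_lL_l-\sum q_lc_{lk}^m\theta_k\partial_m+\sum q_kc_{ki}^l\theta_i\partial_l=\sum_lq_lL_l .
\]
Therefore $D^2=-\sum_lq_lv_l$. This derivation sends $f\in A$ to $y\mapsto df_y([y^2,y])=0$, so it vanishes on $A$ and on $A^\pm$.
\end{proof}

For $\alpha\in\Lambda(\mathfrak g_{\bar0}^*)\otimes A$ of exterior parity $|\alpha|$ and $c\in\Omega$ we have the Leibniz rule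
\begin{equation}\label{eq:leibniz}
D(\alpha c)=(D\alpha)c+(-1)^{|\alpha|}\alpha\,Dc ,
\end{equation}
where $D\alpha$ is computed with $N=\Bbbk$, so that $\mathbf x\alpha=0$; the same rule holds for $D_0$ alone. Indeed, $\theta_iL_i(\alpha c)=\theta_iv_i(\alpha)c+(-1)^{|\alpha|}\alpha\theta_iL_ic$, the operators $\theta_i\theta_k\partial_l$ and $q_l\partial_l$ satisfy the rule because $\partial_l$ does, and $\mathbf x(\alpha c)=(-1)^{|\alpha|}\alpha\,\mathbf xc$.

\subsection*{Basic elements and coefficient modules}
A \emph{coefficient module} is a quotient $W=W'/W''$, where $W''\subseteq W'\subseteq A^\pm$ are $A$-submodules spanned by monomials and stable under all $v_i$. Each $A_I$ is stable under the $v_i$, because $v_i(z_j^{-1})=-z_j^{-2}v_i(z_j)$. So $A$, $W_j$ and $E_j$ are coefficient modules. All operators above act on $\Omega_W=\Lambda(\mathfrak g_{\bar0}^*)\otimes W\otimes N$ and satisfy the same identities there.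

Call $c\in\Omega_W$ \emph{basic} if it is $T$-invariant and $\partial_lc=0$ for $l\le\ell$. If $c$ is basic, then $Dc$ is $T$-invariant, and $\partial_lDc=\mathcal L_lc-D\partial_lc=0$ for $l\le\ell$. The common kernel of $\partial_1,\dots,\partial_\ell$ in $\Lambda(\mathfrak g_{\bar0}^*)$ is the subalgebra $\Lambda(\mathfrak g_{\bar0}/\mathfrak t)^*$ generated by the $\theta_l$ with $l>\ell$. So the basic elements form a subcomplex
\[
C_W(N)=\bigl(\Lambda(\mathfrak g_{\bar0}/\mathfrak t)^*\otimes W\otimes N\bigr)^T ,
\]
graded by $a+b$, with $0\le b\le r$. On it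
\[
D=-K+\mathbf x+D_0,\qquad K=\sum_{l>\ell}q_l\partial_l .
\]
The operators $K$ and $\mathbf x$ commute with $T$ and anticommute with the $\partial_l$, so they preserve $C_W(N)$, and hence so does $D_0=D+K-\mathbf x$. The components of $D^2=0$ of bidegrees $(4,-2)$, $(3,-1)$ and $(2,0)$ give, on $C_W(N)$,
\begin{equation}\label{eq:bideg}
K^2=0,\qquad\{K,\mathbf x\}=0,\qquad\mathbf x^2=\{K,D_0\}.
\end{equation}

Put $C(\mathfrak g,\mathfrak t;N)=C_A(N)$, with cohomology $H^\bullet(\mathfrak g,\mathfrak t;N)$. It contains $C(\mathfrak g,\mathfrak g_{\bar0};N)=(A\otimes N)^{\mathfrak g_{\bar0}}$ in exterior degree $b=0$; on this subspace $K=0$ and $D_0=0$, so $D$ is the differential $\mathbf x$ of Section~\ref{sec:ext}.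

\section{Acyclicity on charts, and vanishing above degree $r$}\label{sec:local}

\begin{proposition}\label{prop:local}
Let $N$ be as in Theorem~\ref{thm:vanishing}, let $1\le j\le n$ and $R=A[z_j^{-1}]$. Let $W=W'/W''$ be a coefficient module such that $W'$ and $W''$ are $R$-submodules of $A^\pm$. Then $C_W(N)$ is acyclic.
\end{proposition}

Three things differ from Section~\ref{sec:model}. The differential $D$ is not linear over functions, because $D_0$ differentiates them; Step~1 removes $D_0$. Only the invariant functions $S=R^T$ act, and they do not separate points; Step~2 finds over each maximal ideal of $S$ a point where the hypothesis applies. Finally, a constant contraction $h$ is not $T$-invariant; Step~3 replaces it by an equivariant family.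

\begin{proof}
We may assume $N\neq0$. Write $C=C_W(N)$ and $Q=H(C,K)$. By \eqref{eq:bideg}, $\mathbf x$ acts on $Q$, preserving $b$, and $\mathbf x^2=0$ on $Q$, since $\mathbf x^2c=KD_0c$ when $Kc=0$.

\emph{Step 1: if $H(Q,\mathbf x)=0$, then $C$ is acyclic.} Let $Dc=0$, with $c=\sum_{b\ge p}c_b$ decomposed by exterior degree. The components of $Dc$ in exterior degrees $p-1$ and $p$ give $Kc_p=0$ and $\mathbf xc_p=Kc_{p+1}$. So the class of $c_p$ in $Q$ is killed by $\mathbf x$, and by assumption $c_p=\mathbf xe+Ke'$, with $Ke=0$ and $e,e'\in C$ of exterior degrees $p$ and $p+1$. Then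
\[
D(e-e')=\mathbf xe+Ke'+(D_0e-\mathbf xe')-D_0e' ,
\]
so the cocycle $c-D(e-e')$ has components only in exterior degrees $\ge p+1$. As $b\le r$, after finitely many steps $c$ is exhibited as a coboundary.

Multiplication by $S=R^T$ preserves $C$ and commutes with $K$ and $\mathbf x$, so $H(Q,\mathbf x)$ is an $S$-module. Let $\mathfrak a\subseteq S$ be its annihilator. Suppose that $\mathfrak a\neq S$, and choose a maximal ideal $\mathfrak m\supseteq\mathfrak a$ of $S$. We shall reach a contradiction.

\emph{Step 2: a good point over $\mathfrak m$.} Let $J\subseteq R$ be the ideal generated by the $q_l$ with $l>\ell$. It is $T$-stable. We claim that $J^T\subseteq\mathfrak a$. Let $s=\sum_{l>\ell}s_lq_l\in J^T$. Taking weight-zero components, we may assume that $s_l$ has weight $\gamma_l$. Then $\sigma=\sum_{l>\ell}s_l\theta_l$ is $T$-invariant, multiplication by $\sigma$ preserves $C$, and $\{K,\sigma\}=\sum s_lq_l=s$. So $s$ already acts as $0$ on $Q$.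

The ideal $\mathfrak mR+J$ is proper: from $1=\sum m_if_i+f$ with $m_i\in\mathfrak m$, $f_i\in R$, $f\in J$ we would get $1=\sum m_if_i^0+f^0\in\mathfrak m+J^T=\mathfrak m$. By the Nullstellensatz its zero set in the affine variety $U=\{z_j\neq0\}\subseteq\mathfrak g_{\bar1}$ is nonempty, and it is closed and $T$-stable. By (S3) it contains a point $x$ whose orbit $Tx$ is closed in $U$. Then $x\neq0$ since $z_j(x)\neq0$, and $[x,x]\in\mathfrak t$ since $J$ vanishes at $x$, and every element of $\mathfrak m$ vanishes at $x$.

\emph{Step 3: spreading the contraction.} Let $h$ be as in $(*)_x$, and write $h=\sum_\mu h_\mu$ with $th_\mu t^{-1}=\mu(t)h_\mu$ for $t\in T$. Since $h$ commutes with $T_x$, every $\mu$ with $h_\mu\neq0$ is trivial on $T_x$. Now $T_x=\bigcap\ker\mu_k$ over those $k$ with $z_k(x)\neq0$, so $\mu=\sum m_k\mu_k$ with integers $m_k$, by (S2). From $z_k(tx)=\mu_k(t)z_k(x)$ we get $\mu(t)=\prod_k\bigl(z_k(tx)/z_k(x)\bigr)^{m_k}$, and the $z_k$ involved do not vanish on $Tx$. Hence $tx\mapsto tht^{-1}=\sum\mu(t)h_\mu$ is a well-defined regular $T$-equivariant map $Tx\to\operatorname{End}(N)_{\bar1}$.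 As $Tx$ is closed in $U$, restriction $R\to\Bbbk[Tx]$ is surjective, and by (S2) so is $(R\otimes\operatorname{End}(N)_{\bar1})^T\to(\Bbbk[Tx]\otimes\operatorname{End}(N)_{\bar1})^T$. Choose $H\in(R\otimes\operatorname{End}(N)_{\bar1})^T$ with $H(x)=h$. It preserves $C$, is $S$-linear and anticommutes with $K$, so it acts on $Q$.

\emph{Step 4: the determinant.} Put $\Xi=\mathbf xH+H\mathbf x\in(R\otimes\operatorname{End}(N)_{\bar0})^T$; then $\Xi(x)=xh+hx=1$. Since $\mathbf x^2=0$ on $Q$, the operator $\Xi$ is a null-homotopic chain map of $(Q,\mathbf x)$, and it acts as $0$ on $H(Q,\mathbf x)$. Let $\tau^d+s_1\tau^{d-1}+\dots+s_d$ be the characteristic polynomial of the matrix $\Xi$ over $R$, where $d=\dim N$. From $\Xi(ty)=t\,\Xi(y)t^{-1}$ we see that all $s_i$ lie in $S$. By Cayley--Hamilton, $s_d=-(\Xi^d+s_1\Xi^{d-1}+\dots+s_{d-1}\Xi)$ as operators on $Q$, so $s_d\in\mathfrak a\subseteq\mathfrak m$ and $s_d(x)=0$. But $s_d(x)=(-1)^d\det\Xi(x)=\pm1$. This contradiction shows $1\in\mathfrak a$, so $H(Q,\mathbf x)=0$.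
\end{proof}

\begin{remark}
The orbit in Step~3 must be closed. Let $G_{\bar0}=T=\mathbb G_m$, let $x_1,x_2$ have weights $0,1$ and zero brackets, and let $N=\langle v,w\rangle$ have weights $0,1$, with $x_2v=w$, $x_2w=0$ and $x_1$ acting as $0$. The contraction $h\colon w\mapsto v$, $v\mapsto 0$ at $x_1+x_2$ spreads over the orbit as $h/z_2$. On the chart $z_1\neq0$ this has a pole at the limit point $x_1$, which has no contraction and which invariant functions do not distinguish from $x_1+x_2$. The requirement in $(*)_x$ that $h$ commute with $T_x$, in contrast, costs nothing: the $T_x$-weight-zero component of any odd $h$ with $xh+hx=1$ satisfies the same equation.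
\end{remark}

\begin{proposition}\label{prop:above}
Let $N$ be as in Theorem~\ref{thm:vanishing}. Then $H^i(\mathfrak g,\mathfrak t;N)=0$ for $i>r$.
\end{proposition}

\begin{proof}
The maps in \eqref{eq:ses} are induced by inclusions of subspaces of $A^\pm$, so they commute with $T$ and $D$ and preserve degrees. By exactness of $T$-invariants we get exact sequences of complexes $0\to C_{E_{j-1}}(N)\to C_{W_j}(N)\to C_{E_j}(N)\to0$. The middle term is acyclic by Proposition~\ref{prop:local}, so $H^i(C_{E_{j-1}}(N))\cong H^{i-1}(C_{E_j}(N))$ for $1\le j\le n$, and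
\[
H^i(\mathfrak g,\mathfrak t;N)\cong H^{i-n}(C_{E_n}(N)).
\]
In $C_{E_n}(N)$ we have $a\le-n$ and $b\le r$, so this complex is zero in degrees above $r-n$. The argument includes the case $n=0$, where $E_0=\Bbbk$.
\end{proof}

\section{From the torus back to the even part}\label{sec:transfer}

It remains to compare the two cohomologies. The inclusion $C(\mathfrak g,\mathfrak g_{\bar0};N)\subseteq C(\mathfrak g,\mathfrak t;N)$ preserves degrees, so it could not use Proposition~\ref{prop:above} in degrees $1,\dots,r$. We need an injection that raises the degree by $r$. Write $r=2m$, choose positive roots $\beta_1,\dots,\beta_m$, let $\theta_\beta,\partial_\beta,L_\beta,q_\beta$ correspond to the basis vector $e_\beta$, and let $\operatorname{vol}=\prod_{\beta>0}\theta_\beta\theta_{-\beta}$, a $T$-invariant generator of $\Lambda^r(\mathfrak g_{\bar0}/\mathfrak t)^*$. Multiplication by $\operatorname{vol}$ has the right degree, but it is not a chain map in general, since $D\operatorname{vol}=-\sum_\beta q_\beta\partial_\beta\operatorname{vol}$. We correct $\operatorname{vol}$ by terms of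 lower exterior degree to a cocycle $\omega$, and we construct a left inverse by reading off the coefficient of $\operatorname{vol}$.

\begin{proposition}\label{prop:transfer}
For every $N\in\operatorname{Rep}(G)$ and every $i$, the space $H^i(\mathfrak g,\mathfrak g_{\bar0};N)$ embeds into $H^{i+r}(\mathfrak g,\mathfrak t;N)$.
\end{proposition}

\begin{proof}
\emph{The cocycle $\omega$.} By (S4), $h_\beta=[e_\beta,e_{-\beta}]$ is a nonzero element of $\mathfrak t$. Choose $\lambda\in\mathfrak t^*$ with $\lambda(h_\beta)\neq0$ for all $\beta>0$, and extend it by $0$ on root vectors to a $T$-invariant element of $\Lambda^1(\mathfrak g_{\bar0}^*)$. Take $N=\Bbbk$ and $\omega_1=D\lambda$. The number $\lambda([u_i,u_k])$ can be nonzero only if $\gamma_i+\gamma_k=0$, and $\mathfrak t$ is abelian, so only the pairs $(e_\beta,e_{-\beta})$ contribute, each in both orders: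
\[
\omega_1=-\tfrac12\sum_{i,k}\lambda([u_i,u_k])\theta_i\theta_k-\sum_{l\le\ell}\lambda(u_l)q_l=-\sum_{\beta>0}\lambda(h_\beta)\theta_\beta\theta_{-\beta}-\sum_{l\le\ell}\lambda(u_l)q_l .
\]
This element is basic of degree $2$, as the formula shows, and $D\omega_1=D^2\lambda=0$. The element $\lambda$ itself is not basic, so this does not make $\omega_1$ a coboundary in $C(\mathfrak g,\mathfrak t;\Bbbk)$. Put $\omega=\omega_1^m\in C^r(\mathfrak g,\mathfrak t;\Bbbk)$. By \eqref{eq:leibniz}, $D\omega=0$. The elements $\theta_\beta\theta_{-\beta}$ commute and have square zero, so the component of $\omega$ with $b=r$ is $\kappa\operatorname{vol}$, where $\kappa=(-1)^mm!\prod_{\beta>0}\lambda(h_\beta)\neq0$. As $\omega$ has even exterior parity, \eqref{eq:leibniz} gives $D(\omega c)=\omega\,\mathbf xc$ for $c\in C(\mathfrak g,\mathfrak g_{\bar0};N)$. So $c\mapsto\omega c$ is a chain map $C^i(\mathfrak g,\mathfrak g_{\bar0};N)\to C^{i+r}(\mathfrak g,\mathfrak t;N)$.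

\emph{The integral.} The space $V=A\otimes N$ is a rational $G_{\bar0}^\circ$-module. By (S1) it is a sum of simple $\mathfrak g_{\bar0}$-modules $V'$, and $\mathfrak g_{\bar0}V'=V'$ unless $V'$ is trivial. So $V=V^{\mathfrak g_{\bar0}}\oplus\mathfrak g_{\bar0}V$; let $\pi\colon V\to V^{\mathfrak g_{\bar0}}$ be the projection, which preserves the degree $a$. By \eqref{eq:Lx}, $\mathbf x$ preserves both summands, so $\pi\mathbf x=\mathbf x\pi$. For $c\in C(\mathfrak g,\mathfrak t;N)$ with components $c_b$ and $c_r=\operatorname{vol}\cdot w$, $w\in V$, put $\int c=\pi(w)\in C(\mathfrak g,\mathfrak g_{\bar0};N)$.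

\emph{Claim: $\int Dc=\mathbf x\int c$.} Since $c_{r+1}=0$, the component of $Dc$ with $b=r$ is $\mathbf xc_r+D_0c_{r-1}$. As $r$ is even, $\mathbf xc_r=\operatorname{vol}\cdot\mathbf xw$, which contributes $\pi(\mathbf xw)=\mathbf x\int c$. The elements $\partial_\beta\operatorname{vol}$, over all roots $\beta$, form a basis of $\Lambda^{r-1}(\mathfrak g_{\bar0}/\mathfrak t)^*$, so $c_{r-1}=\sum_\beta(\partial_\beta\operatorname{vol})w_\beta$ with $w_\beta\in V$. By the Leibniz rule for $D_0$ in $\Omega_A$,
\[
D_0\bigl((\partial_\beta\operatorname{vol})w_\beta\bigr)=D_0(\partial_\beta\operatorname{vol})\,w_\beta-(\partial_\beta\operatorname{vol})\sum_i\theta_iL_iw_\beta .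
\]
Take the coefficient of $\operatorname{vol}$ in the monomial basis of $\Lambda(\mathfrak g_{\bar0}^*)$. The first term contributes $0$, because $D_0(\partial_\beta\operatorname{vol})\in\Lambda^r(\mathfrak g_{\bar0}^*)$ has weight $\beta\neq0$ and $\operatorname{vol}$ has weight $0$. In the second term, $(\partial_\beta\operatorname{vol})\theta_i$ is $\pm\operatorname{vol}$ for $\theta_i=\theta_\beta$, is $0$ for the other roots, and is a different monomial for $i\le\ell$; the contribution is $\pm L_\beta w_\beta\in\mathfrak g_{\bar0}V$. So $D_0c_{r-1}\in\operatorname{vol}\cdot\mathfrak g_{\bar0}V$, which $\int$ kills. This proves the claim.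

\emph{Injectivity.} For $c\in C(\mathfrak g,\mathfrak g_{\bar0};N)$ the component of $\omega c$ with $b=r$ is $\kappa\operatorname{vol}\cdot c$, so $\int\omega c=\kappa c$. If $\mathbf xc=0$ and $\omega c=Dc'$, then $\kappa c=\int Dc'=\mathbf x\int c'$, and $c$ is a coboundary in $C(\mathfrak g,\mathfrak g_{\bar0};N)$ because $\kappa\neq0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:vanishing}]
The first statement is Proposition~\ref{prop:above}. For $i>0$, Proposition~\ref{prop:transfer} embeds $H^i(\mathfrak g,\mathfrak g_{\bar0};N)$ into $H^{i+r}(\mathfrak g,\mathfrak t;N)=0$.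
\end{proof}

This also completes the proof of Theorem~\ref{thm:main}.

\begin{remark}
The bound $r$ cannot be lowered. For $N=\Bbbk$ and $\mathfrak g_{\bar1}=0$, or for $N=\Bbbk$ and the supergroup of Example~\ref{ex:osp}, the hypothesis of Theorem~\ref{thm:vanishing} is vacuous, and $H^0(\mathfrak g,\mathfrak g_{\bar0};\Bbbk)=\Bbbk$ embeds into $H^r(\mathfrak g,\mathfrak t;\Bbbk)$.
\end{remark}

\begin{remark}
Reductivity of $G_{\bar0}$ is used for the equivariant section in Lemma~\ref{lem:split}, and for the root decomposition and the projection $\pi$ in Proposition~\ref{prop:transfer}. The hypothesis $(*)_x$ is used only in Step~3 of Proposition~\ref{prop:local}, and finite-dimensionality of $N$ is what allows the determinant in Step~4. Characteristic zero enters through (S1), (S2), the averaging in Lemma~\ref{lem:split} and the factor $m!$ in $\kappa$.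
\end{remark}

\begin{thebibliography}{1}

\bibitem{EAS}
Inna Entova-Aizenbud and Vera Serganova,
\emph{Jacobson-Morozov Lemma for Algebraic Supergroups},
arXiv:2007.08731 (2020).

\end{thebibliography}
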